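\title{Arithmetic Bolzano--Weierstrass is strictly stronger than finite $\Sigma^1_1$ choice}

\begin{abstract}
In second-order arithmetic, the arithmetic Bolzano--Weierstrass principle $\mathsf{ABW}$ says that an arithmetically defined class of sets is finite or has an accumulation point, and finite $\Sigma^1_1$ choice says that one can choose from a sequence of nonempty finite arithmetically defined classes. By a theorem of Goh, the first principle implies the second in the presence of $\Sigma^1_1$ induction. We show that the converse fails: there is an $\omega$-model of finite $\Sigma^1_1$ choice, and of $\Delta^1_1$ comprehension, in which $\mathsf{ABW}$ fails for a $\Pi^0_2$ predicate. For $\Sigma^0_2$ predicates $\mathsf{ABW}$ is provable in $\mathsf{ACA}_0$. The model is built by a variant of Steel's forcing with tagged trees: a generic tree has paths $\alpha_0,\alpha_1,\dots$ converging to a path $\beta$, and the model contains every $\alpha_i$ but not $\beta$.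
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The two principles}
We work in second-order arithmetic. All formulas may contain set parameters. A formula is \emph{arithmetic} if it has no set quantifiers, $\Sigma^1_1$ if it has the form $\exists X\,\theta$ with $\theta$ arithmetic, and $\Sigma^0_2$ (or $\Pi^0_2$) if it has the form $\exists a\forall b\,\theta$ (or $\forall a\exists b\,\theta$) where $\theta$ has only bounded number quantifiers. The base theory $\mathsf{RCA}_0$ has $\Delta^0_1$ comprehension and $\Sigma^0_1$ induction; $\mathsf{ACA}_0$ adds comprehension for arithmetic formulas, and so proves induction for them; $\mathsf{I}\Sigma^1_1$ is the induction scheme for $\Sigma^1_1$ formulas. Sets are identified with points of Cantor space $2^{\mathbb N}$, and a basic open neighborhood of $X$ is the set of all $Y$ that extend a given finite initial segment of $X$. We fix a computable pairing bijection $\langle\cdot,\cdot\rangle$, write $Y^{[n]}=\{k:\langle n,k\rangle\in Y\}$, and let $Y$ code the sequence $\langle Y^{[n]}\rangle_n$. A class of sets is \emph{finite}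 if some finite sequence of sets contains all its members.

\begin{definition}
Each of the following theories is $\mathsf{RCA}_0$ together with the stated scheme, in which $A$ and $B$ are arithmetic. A set $X$ with $A(X)$ is called a \emph{solution} of $A$.
\begin{itemize}
\item $\mathsf{ABW}_0$: either the class of solutions of $A(X)$ is finite, or it has an \emph{accumulation point}, that is, a set $Z$ every basic open neighborhood of which contains two distinct solutions.
\item $\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0$: if for every $n$ the class of solutions of $A(n,X)$ is nonempty and finite, then there is a sequence $\langle X_n\rangle_n$ with $A(n,X_n)$ for every $n$.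
\item $\Delta^1_1\text{-}\mathsf{CA}_0$: if for every $n$ exactly one of $\exists X\,A(n,X)$ and $\exists X\,B(n,X)$ holds, then the set $\{n:\exists X\,A(n,X)\}$ exists.
\end{itemize}
We call the first two schemes $\mathsf{ABW}$ and \emph{finite choice}.
\end{definition}

Goh proved that $\mathsf{ABW}_0+\mathsf{I}\Sigma^1_1$ implies $\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0$. The problem we solve comes from Barnes, Goh and Shore \cite{BGS}: is $\mathsf{ABW}_0$ strictly stronger? Over $\mathsf{RCA}_0+\mathsf{I}\Sigma^1_1$ this asks:
\begin{quote}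
Does $\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0+\mathsf{I}\Sigma^1_1$ prove $\mathsf{ABW}_0$?
\end{quote}

\subsection*{The principles in $\omega$-models}
An \emph{$\omega$-model} is a structure whose numbers are the standard ones; it is identified with its collection $M$ of sets. It satisfies induction for all formulas, its finite sequences are finite, and it is a model of $\mathsf{ACA}_0$ exactly when $M$ is nonempty and contains every set that is arithmetically definable from finitely many members of $M$. If $Z\in M$ is an accumulation point in the sense of $M$, then every neighborhood of $Z$ contains \emph{infinitely} many solutions from $M$; otherwise a smaller neighborhood would contain no solution except possibly $Z$.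

In $\omega$-models $\mathsf{ABW}$ lies between two forms of choice. Suppose first that $M\models\mathsf{ACA}_0$ satisfies choice with the finiteness hypothesis deleted, and that $A$ has infinitely many solutions in $M$. Choosing, for each $n$, a code for $n$ distinct solutions, we get a sequence in $M$ that lists infinitely many solutions. The binary strings extended by infinitely many distinct members of this sequence form an arithmetic tree without leaves, and its leftmost path is an accumulation point. So unrestricted choice gives $\mathsf{ABW}$.

Suppose next that $M\models\mathsf{ABW}_0$ and that each $A(n,\cdot)$ has at least one and finitely many solutions in $M$. Let $B(Y)$ say that for some $k$ we have $Y^{[0]}=\{k\}$, $A(n,Y^{[n+1]})$ for $n<k$, and $Y^{[n+1]}=\emptyset$ for $n\ge k$. Each $k$ contributes at least one and finitely many solutions of $B$, so $B$ has an accumulation point $Z\in M$. If $Z^{[n+1]}$ differed from each of the finitely many solutions of $A(n,\cdot)$, a finite initial segment of $Z$ would show this, and the neighborhood it determines would contain only solutions of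 $B$ with $k\le n$, of which there are finitely many. So $\langle Z^{[n+1]}\rangle_n$ is a choice sequence.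

The question is whether the weaker form of choice already suffices. Consider an infinite class with a single accumulation point $\beta$ in the true Cantor space. By compactness, only finitely many solutions leave $\beta$ at any given level, so the class looks made for finite choice: choose from the solutions that leave $\beta$ at level $n$, where there are any, and recover $\beta$ as the limit. But these instances use $\beta$ as a parameter. An instance that does not know $\beta$, such as ``$X$ is a solution extending $\sigma$'', has infinitely many solutions if $\sigma\subset\beta$ and may have none otherwise. One therefore guesses that the answer is negative. To prove it one needs a model in which no instance of finite choice, however disguised, reaches infinitely many of the solutions.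

\subsection*{Results}

\begin{theorem}\label{thm:A}
There is an $\omega$-model $M$ of $\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0$ in which $\mathsf{ABW}_0$ fails.
\end{theorem}

Since $M$ satisfies full induction, $\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0+\mathsf{I}\Sigma^1_1$ does not prove $\mathsf{ABW}_0$. With Goh's theorem, $\mathsf{ABW}_0$ is strictly stronger than $\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0$ over $\mathsf{RCA}_0+\mathsf{I}\Sigma^1_1$.

\begin{theorem}\label{thm:B}
The same $M$ satisfies $\Delta^1_1\text{-}\mathsf{CA}_0$, and $\mathsf{ABW}$ fails in $M$ for a $\Pi^0_2$ predicate with a set parameter. So $\Delta^1_1\text{-}\mathsf{CA}_0+\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0$ with full induction does not prove $\mathsf{ABW}$ for $\Pi^0_2$ predicates. On the other hand, $\mathsf{ACA}_0$ proves $\mathsf{ABW}$ for $\Sigma^0_2$ predicates.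
\end{theorem}

The last sentence is proved in Section~\ref{sec:sigma2}; it tells us what kind of class to look for. The model comes from a variant of Steel's forcing with tagged trees (Sections~\ref{sec:cond} and~\ref{sec:forcing}). The forcing adds a tree $T\subseteq\omega^{<\omega}$ with paths $\alpha_0,\alpha_1,\dots$ converging to a path $\beta$, and $M$ consists of the sets definable from $T$ and finitely many $\alpha_i$ by infinitary formulas of rank below $\omega_1^{\mathrm{CK}}$ that belong to $L_{\omega_1^{\mathrm{CK}}}$. The paths of $T$ in $M$ are exactly the $\alpha_i$, so $\mathsf{ABW}$ fails (Section~\ref{sec:model}). Finite choice (Section~\ref{sec:choice}) and $\Delta^1_1$ comprehension (Section~\ref{sec:delta}) hold because a single condition, which knows only finitely many of the paths, forces the hypothesis for all $n$ at once.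

\section{$\mathsf{ABW}$ for $\Sigma^0_2$ predicates}\label{sec:sigma2}

\begin{proposition}\label{prop:sigma2}
$\mathsf{ACA}_0$ proves $\mathsf{ABW}$ for $\Sigma^0_2$ predicates.
\end{proposition}

\begin{proof}
Argue in $\mathsf{ACA}_0$. By the normal form theorem, a $\Sigma^0_2$ predicate $A(X)$ is equivalent to $\exists a\forall b\,R(a,X{\restriction}b)$ for some set $R$. Let $U_a=\{\tau\in2^{<\mathbb N}:\forall b\le|\tau|\;R(a,\tau{\restriction}b)\}$. This is a tree, and $A(X)$ holds iff $X$ is a path of some $U_a$.

Call $(a,\tau)$ \emph{live} if $U_a$ contains extensions of $\tau$ of every length $\ge|\tau|$. The set of live pairs exists by arithmetic comprehension. If $U_a$ contains no extension of $\tau^\frown0$ of length $n_0$ and no extension of $\tau^\frown1$ of length $n_1$, then it contains no extension of $\tau$ of length $\max(n_0,n_1)$. So if $(a,\tau)$ is live, then $(a,\tau^\frown0)$ or $(a,\tau^\frown1)$ is live, and always taking the leftmost live child gives a solution $X_{a,\tau}\supset\tau$, uniformly in $(a,\tau)$. Conversely, if $X$ is a path of $U_a$, all pairs $(a,X{\restriction}n)$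 are live.

Let $C(\sigma,m)$ say that there are live pairs $(a_1,\tau_1),\dots,(a_m,\tau_m)$ with the $\tau_l$ pairwise incomparable extensions of $\sigma$. This is arithmetic, and $C(\sigma,0)$ holds. Let $S=\{\sigma:\forall m\,C(\sigma,m)\}$.

Suppose $\emptyset\in S$. Every $\sigma\in S$ has a child in $S$. Otherwise $\neg C(\sigma^\frown0,m_0)$ and $\neg C(\sigma^\frown1,m_1)$ for some $m_0,m_1\ge1$. Take witnesses for $C(\sigma,m_0+m_1)$. There are at least two strings $\tau_l$ and they are incomparable, so none equals $\sigma$; hence at least $m_0$ of them extend $\sigma^\frown0$ or at least $m_1$ extend $\sigma^\frown1$, a contradiction. Thus there is a set $Z$ with all initial segments in $S$. For each $n$, witnesses for $C(Z{\restriction}n,2)$ give two distinct solutions $X_{a_1,\tau_1}$, $X_{a_2,\tau_2}$ extending $Z{\restriction}n$, so $Z$ is an accumulation point.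

Suppose $\emptyset\notin S$. By arithmetic induction there is $m$ with $C(\emptyset,m)$ and $\neg C(\emptyset,m+1)$. Take witnesses $(a_l,\tau_l)$ for $C(\emptyset,m)$ and let $X_l=X_{a_l,\tau_l}$; these sets are pairwise distinct and form a finite sequence. If a path $X$ of some $U_a$ differed from all $X_l$, then by arithmetic bounding there would be $n$ such that $X{\restriction}n,X_1{\restriction}n,\dots,X_m{\restriction}n$ are pairwise distinct, and these strings with $a,a_1,\dots,a_m$ would witness $C(\emptyset,m+1)$. So $\langle X_l\rangle_l$ contains all solutions.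
\end{proof}

The proof works because compactness makes ``some solution extends $\tau$'' an arithmetic property of $\tau$. A counterexample in a model of $\mathsf{ACA}_0$ must therefore be at least $\Pi^0_2$, and the natural $\Pi^0_2$ classes come from infinitely branching trees. For $x\in\omega^\omega$ let $\mathrm{gr}(x)=\{\langle a,x(a)\rangle:a\in\omega\}$. For a tree $T\subseteq\omega^{<\omega}$, with set of infinite paths $[T]$, the predicate ``$X=\mathrm{gr}(x)$ for some $x\in[T]$'' is $\Pi^0_2$ in $T$: the clause $\forall a\exists b\,\langle a,b\rangle\in X$ is $\Pi^0_2$, and the clauses that $X$ is single-valued and that every string whose graph is contained in $X$ lies in $T$ are $\Pi^0_1$.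

\section{Hyperarithmetic sets and admissible sets}\label{sec:tools}

For a real $g$, let $\omega_1^g$ be the least ordinal that is not the order type of a well-ordering computable in $g$. We write $\kappa=\omega_1^{\mathrm{CK}}=\omega_1^\emptyset$. Let $\mathrm{HYP}$ be the class of hyperarithmetic sets, $L_\eta$ the levels of the constructible hierarchy, and $L_\eta[g]$ the levels of the hierarchy relativized to $g$; we have $L_\kappa\cup\{g\}\subseteq L_\kappa[g]$.

A set-theoretic formula is $\Delta_0$ if all its quantifiers are bounded, and $\Sigma_1$ if it is $\exists y\,\theta$ with $\theta\in\Delta_0$. A relation on a transitive set $\mathcal A$ is $\Sigma_1$ over $\mathcal A$ if it is so definable with parameters, and $\Delta_1$ if it and its complement are $\Sigma_1$; a function is $\Sigma_1$ if its graph is. A transitive set $\mathcal A\ni\omega$ is \emph{admissible} if it is closed under pairing and union and satisfies $\Delta_0$-separation and $\Delta_0$-collection. Such a set satisfies: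
\begin{itemize}
\item \emph{$\Sigma_1$-collection}: if $R$ is $\Sigma_1$, $a\in\mathcal A$ and $\forall x\in a\,\exists y\,R(x,y)$, then the witnesses $y$ can be found in some $b\in\mathcal A$;
\item \emph{$\Delta_1$-separation}: a $\Delta_1$ subset of an element of $\mathcal A$ is in $\mathcal A$;
\item \emph{$\Sigma_1$-replacement}: if a $\Sigma_1$ function $G$ is defined on all of $a\in\mathcal A$, then $G{\restriction}a\in\mathcal A$;
\item \emph{$\Sigma_1$-recursion}: if $G$ is a total $\Sigma_1$ function, then so is the function $F$ with $F(x)=G(x,F{\restriction}\mathrm{TC}(x))$, where $\mathrm{TC}(x)$ is the transitive closure of $x$.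
\end{itemize}
In particular $\eta\mapsto L_\eta$ is $\Sigma_1$ over every admissible set. We use the following standard facts; see \cite{Sacks} and \cite[4D.3]{Mos}.
\begin{itemize}
\item[(F1)] (Harrison) There is a computable linear order $\mathbb L$, not well-founded, whose well-founded initial part has order type $\kappa$.
\item[(F2)] $L_\kappa$ is admissible, its reals are the $\mathrm{HYP}$ sets, and each of its elements is countable in it.
\item[(F3)] For a real $g$, $L_{\omega_1^g}[g]$ is admissible. So if $\omega_1^g=\kappa$, then $L_\kappa[g]$ is admissible, and its ordinals are those below $\kappa$.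
\item[(F4)] (Gandy) Every nonempty lightface $\Sigma^1_1$ class of reals has a member $g$ with $\omega_1^g=\kappa$.
\item[(F5)] (Kleene) If $R(D,g)$ is $\Pi^1_1$, so is $\exists D\in\mathrm{HYP}\;R(D,g)$. Dually, if $R$ is $\Sigma^1_1$, so is $\forall D\in\mathrm{HYP}\;R(D,g)$.
\end{itemize}
We identify the well-founded part of $\mathbb L$ with $\kappa$ and call its elements \emph{standard}; an element below a standard one is standard. The identification is $\Sigma_1$ over $L_\kappa$, by $\Sigma_1$-recursion: $\eta$ is sent to the $\mathbb L$-least element above the images of all $\xi<\eta$. Finally, if $L_\kappa[g]$ is admissible, a relation that is $\Sigma_1$ over $L_\kappa$ is $\Sigma_1$ over $L_\kappa[g]$: replace $\exists y$ by $\exists\eta\,\exists y\in L_\eta$.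

\section{Tagged trees with a limit node}\label{sec:cond}

We want a tree $T$ in which a set defined from $T$ and finitely many $\alpha_i$ cannot find any further path. The device is to tag the nodes. If tags are ordinals that decrease along branches, then a node with an ordinal tag lies on no path; the tag $\infty$ leaves room for paths. A definition of small rank will not be able to tell a large ordinal tag from $\infty$, so a definition that claims to produce a new path can be refuted by lowering tags. We take the tags from $\mathbb L$ and not from $\kappa$ so that the set of conditions is computable, hence an element of $L_\kappa$. Besides finite approximations to the $\alpha_i$, a condition carries an approximation $b$ to $\beta$, with the promise that every path not yet mentioned passes through $b$.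

For strings, $\subseteq$ denotes initial segment, and $\sigma\subset x$ means that $\sigma$ is an initial segment of $x\in\omega^\omega$. A \emph{tag} is an element of $\mathbb L\cup\{\infty\}$, with $\ell<\infty$ for $\ell\in\mathbb L$. Let $*$ be a symbol not in $\omega$; it is the index of $\beta$.

\begin{definition}\label{def:cond}
A \emph{condition} is a tuple $p=(T^p,h^p,f^p,b^p)$ such that
\begin{itemize}
\item $T^p\subset\omega^{<\omega}$ is a finite tree containing $\emptyset$, and $h^p$ assigns tags to its nodes so that $\sigma\subsetneq\tau$ implies $h^p(\sigma)=\infty$ or $h^p(\tau)<h^p(\sigma)$;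
\item $f^p$ is a finite partial function from $\omega$ to $T^p$, and $b^p\in T^p$;
\item $h^p=\infty$ at $\emptyset$, at $b^p$ and at all values of $f^p$.
\end{itemize}
The indices in $\mathrm{dom}\,p=\mathrm{dom}\,f^p$ are \emph{active}, and $b^p$ is the \emph{limit node}. For $i\in\omega\cup\{*\}$ the \emph{stem} $p(i)$ is $f^p(i)$ if $i$ is active and $b^p$ otherwise.

A string $\tau\supseteq\sigma$ \emph{freshly extends $\sigma$ over $T'$} if every $\rho\in T'$ with $\rho\subseteq\tau$ satisfies $\rho\subseteq\sigma$. Let $q\le p$ if $T^p\subseteq T^q$, $h^p=h^q{\restriction}T^p$, $\mathrm{dom}\,p\subseteq\mathrm{dom}\,q$, and $q(i)$ freshly extends $p(i)$ over $T^p$ for all $i\in\omega\cup\{*\}$. The set of conditions is $\mathbb P$.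
\end{definition}

Every initial segment of a node tagged $\infty$ is tagged $\infty$, so every stem and all its initial segments are tagged $\infty$. Freshness says that a stem can grow only into nodes that are new to the tree. Every string freshly extends itself, so $\le$ is reflexive. It is transitive: if $r\le q\le p$, $\rho\in T^p$ and $\rho\subseteq r(i)$, then $\rho\subseteq q(i)$ because $\rho\in T^q$, and hence $\rho\subseteq p(i)$. To decide $q\le p$ one needs to check only the indices in $\mathrm{dom}\,q\cup\{*\}$, so $\mathbb P$ and $\le$ are computable. Three moves lead from $p$ to an extension of $p$: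
\begin{itemize}
\item[(E1)] activate an index $i\notin\mathrm{dom}\,p$ with stem $b^p$;
\item[(E2)] add a node $\sigma^\frown m\notin T^p$ above $\sigma\in T^p$, with a tag $\ell$ such that $h^p(\sigma)=\infty$ or $\ell<h^p(\sigma)$;
\item[(E3)] for one or several $i\in\mathrm{dom}\,p\cup\{*\}$, add a node $p(i)^\frown m_i\notin T^p$ with tag $\infty$ and make it the new stem at $i$.
\end{itemize}
A fourth move does not give an extension of the condition it is applied to, but stays below an earlier condition. It is the source of finite choice.

\begin{lemma}[Relocation]\label{lem:reloc}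
Let $q\le p$ and $i\in\mathrm{dom}\,q\setminus\mathrm{dom}\,p$. Let $q^+$ be $q$ with the limit node replaced by $q(i)$. Then $q^+$ is a condition and $q^+\le p$.
\end{lemma}

\begin{proof}
The node $q(i)$ has tag $\infty$, so $q^+$ is a condition, with the tree, the tags and the active stems of $q$. For $c\in(\omega\cup\{*\})\setminus\mathrm{dom}\,q$ we have $q^+(c)=q(i)$ and $p(c)=b^p=p(i)$, and $q(i)$ freshly extends $p(i)$ over $T^p$.
\end{proof}

If $q(i)$ and $b^q$ are incomparable, as in Figure~\ref{fig:reloc}, then $q$ and $q^+$ have no common extension, since its limit node would extend both.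

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\begin{scope}
\draw[thick] (0,0) -- (0,1) -- (-1,2.2) (0,1) -- (1,2.2);
\draw (-1,2.2) -- (-1,3.4) node[above] {$\alpha_i$};
\draw[dashed] (1,2.2) -- (0.4,3.4) (1,2.2) -- (1,3.4) (1,2.2) -- (1.6,3.4);
\node[above] at (1,3.4) {$\beta,\ \alpha_j$};
\fill (0,0) circle (2pt) node[below] {$\emptyset$} (0,1) circle (2pt) node[right] {$b^p$}
 (-1,2.2) circle (2pt) node[left] {$q(i)$} (1,2.2) circle (2pt) node[right] {$b^q$};
\end{scope}
\begin{scope}[xshift=6.5cm]
\draw[thick] (0,0) -- (0,1) -- (-1,2.2) (0,1) -- (1,2.2);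
\draw (-1,2.2) -- (-1.8,3.4) node[above] {$\alpha_i$};
\draw[dashed] (-1,2.2) -- (-1,3.4) (-1,2.2) -- (-0.5,3.4) (-1,2.2) -- (0,3.4);
\node[above] at (-0.4,3.4) {$\beta,\ \alpha_j$};
\fill (0,0) circle (2pt) node[below] {$\emptyset$} (0,1) circle (2pt) node[right] {$b^p$}
 (-1,2.2) circle (2pt) node[left] {$q(i)=b^{q^+}$} (1,2.2) circle (2pt);
\end{scope}
\end{tikzpicture}
\caption{Relocating the limit node. Left: a condition $q\le p$ in which an index $i$, inactive in $p$, has become active; its stem $q(i)$ and the limit node $b^q$ both extend $b^p$. The limit path $\beta$ and all paths $\alpha_j$ with $j$ inactive in $q$ must pass through $b^q$ (dashed). Right: the condition $q^+$, with the same tree and the limit node moved to $q(i)$. It still extends $p$, and now these paths must pass through $q(i)$.}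
\label{fig:reloc}
\end{figure}

Next we say when two conditions look alike to a definition of rank $\gamma$ that mentions only the paths with index in $F$. For $\Theta<\kappa$, two tags \emph{agree below $\Theta$}, written $\ell\equiv_\Theta\ell'$, if they are equal or both $\ge\Theta$. This says $\min(\ell,\Theta)=\min(\ell',\Theta)$, so it is an equivalence relation. For finite $F\subset\omega$ and $\gamma<\kappa$ let $p\sim_{\gamma,F}p'$ if
\[
F\subseteq\mathrm{dom}\,p\cap\mathrm{dom}\,p',\quad T^p=T^{p'},\quad p(i)=p'(i)\ \ (i\in F),\quad h^p(\sigma)\equiv_{\omega\gamma}h^{p'}(\sigma)\ \ (\sigma\in T^p).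
\]
Nothing is demanded of the limit nodes or of the stems outside $F$. The relation is symmetric, and $\sim_{\gamma,F}$ implies $\sim_{\gamma',F}$ for $\gamma'\le\gamma$.

The next lemma says that $p'$ can copy any extension of $p$ at the cost of one unit of $\gamma$. Suppose a node $\sigma$ has tag $\infty$ in $p$ and $\omega$ in $p'$, and an extension of $p$ adds a chain of three nodes above $\sigma$, all tagged $\infty$. The copy cannot use $\infty$ but can use $2,1,0$; a chain of any finite length fits below $\omega$. In general the copy uses the tags between $\omega\gamma$ and $\omega(\gamma+1)$, which explains the factor $\omega$. For a finite tree $T'$ and $\sigma\in T'$ let $\mathrm{ht}_{T'}(\sigma)=\max\{|\tau|-|\sigma|:\sigma\subseteq\tau\in T'\}$; it strictly decreases along branches.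

\begin{lemma}[Extension]\label{lem:ext}
If $p\sim_{\gamma+1,F}p'$ and $q\le p$, there is $q'\le p'$ with $q'\sim_{\gamma,F}q$.
\end{lemma}

\begin{proof}
Let $\Theta=\omega(\gamma+1)$. Tags below $\Theta$ are ordinals, so there is $K<\omega$ such that every value of $h^q$ below $\Theta$ is below $\omega\gamma+K$. Let $T^{q'}=T^q$, $\mathrm{dom}\,q'=\mathrm{dom}\,p'$, $q'(i)=q(i)$ for $i\in F$, and $q'(j)=p'(j)$ for all other $j\in\omega\cup\{*\}$. Let $h^{q'}=h^{p'}$ on $T^p$. Nodes $\sigma\in T^q\setminus T^p$ are \emph{new} and are of one of three types: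
\begin{itemize}
\item[(i)] $\sigma\subseteq q(i)$ for some $i\in F$; then $h^q(\sigma)=\infty$, and we put $h^{q'}(\sigma)=\infty$;
\item[(ii)] $h^q(\sigma)<\Theta$; put $h^{q'}(\sigma)=h^q(\sigma)$;
\item[(iii)] neither; put $h^{q'}(\sigma)=\omega\gamma+K+\mathrm{ht}_{T^q}(\sigma)$.
\end{itemize}
We check the tag rule for $\sigma\subsetneq\tau$ in $T^q$. If $\tau\in T^p$, then $\sigma\in T^p$ and both tags are those of $p'$.

Let $\sigma\in T^p$ and $\tau$ be new. If $\tau$ has type (i) via $i$, then $\sigma\subseteq q(i)$, so $\sigma\subseteq p(i)=p'(i)$ by freshness, and $h^{p'}(\sigma)=\infty$. If $\tau$ has type (ii), then either $h^{p'}(\sigma)=h^p(\sigma)=h^q(\sigma)>h^q(\tau)$, or $h^{p'}(\sigma)\ge\Theta>h^q(\tau)$. If $\tau$ has type (iii), then $h^q(\tau)\ge\Theta$, so $h^p(\sigma)\ge\Theta$, so $h^{p'}(\sigma)\ge\Theta>h^{q'}(\tau)$.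

Let both be new. If $\sigma$ has type (i), its tag is $\infty$. If $\sigma$ has type (ii), then $h^q(\tau)<h^q(\sigma)<\Theta$, so $\tau$ has type (ii) and both tags are those of $q$. If $\sigma$ has type (iii), then $\tau$ does not have type (i), since otherwise $\sigma$ would; so $h^{q'}(\tau)<\omega\gamma+K$ or $h^{q'}(\tau)=\omega\gamma+K+\mathrm{ht}_{T^q}(\tau)$, and in both cases $h^{q'}(\tau)<h^{q'}(\sigma)$.

For $i\in F$, the stem $q(i)$ is new of type (i), or lies in $T^p$ and then equals $p(i)=p'(i)$ by freshness; in both cases $h^{q'}(q(i))=\infty$. The other stems are those of $p'$. So $q'$ is a condition, and $q'\le p'$ because $q(i)$ freshly extends $p(i)=p'(i)$ over $T^p=T^{p'}$ for $i\in F$. Finally, the tags of $q$ and $q'$ agree below $\omega\gamma$: on $T^p$ they are those of $p$ and $p'$, on new nodes of types (i) and (ii) they are equal, and on type (iii) both are $\ge\omega\gamma$.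
\end{proof}

Freshness is what makes the copy possible. Without it $q(i)$ could move to an old node tagged $\infty$ in $p$ but $\omega(\gamma+1)$ in $p'$, and no extension of $p'$ could use that node as a stem.

\section{Formulas, forcing and generics}\label{sec:forcing}

\subsection*{The language}
\emph{Formulas} are the elements of $L_\kappa$ built from the atoms $\sigma\in T$ and $\sigma\subset\alpha_i$ ($\sigma\in\omega^{<\omega}$, $i\in\omega$) by negation $\neg\varphi$ and disjunction $\bigvee\Phi$ of a set $\Phi$ of formulas. There is no symbol for $\beta$. We write $\bigwedge\Phi$ for $\neg\bigvee\{\neg\varphi:\varphi\in\Phi\}$. The \emph{support} $\mathrm{supp}\,\varphi$ is the set of $i$ such that $\alpha_i$ occurs in $\varphi$. Atoms have \emph{rank} $0$, $\mathrm{rk}(\neg\varphi)=\mathrm{rk}\,\varphi+1$, and $\mathrm{rk}\bigvee\Phi=\sup_{\varphi\in\Phi}\mathrm{rk}\,\varphi$. By $\Sigma_1$-recursion, being a formula is $\Delta_1$ over $L_\kappa$, and $\mathrm{rk}$ and $\mathrm{supp}$ are $\Sigma_1$ functions; in particular ranks are below $\kappa$. \emph{Forcing} is defined by recursion: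
\begin{align*}
p\Vdash\sigma\in T&\iff\sigma\in T^p, & p\Vdash\sigma\subset\alpha_i&\iff i\in\mathrm{dom}\,p\text{ and }\sigma\subseteq p(i),\\
p\Vdash\textstyle\bigvee\Phi&\iff p\Vdash\varphi\text{ for some }\varphi\in\Phi, & p\Vdash\neg\varphi&\iff\text{no }q\le p\text{ forces }\varphi.
\end{align*}
A \emph{finite permutation} $\pi$ is a bijection of $\omega$ that moves finitely many points; put $\pi*=*$. It acts on conditions by keeping $T,h,b$ and setting $f^{\pi p}(\pi i)=f^p(i)$, so that $(\pi p)(\pi i)=p(i)$ for all $i\in\omega\cup\{*\}$; this is an automorphism of $(\mathbb P,\le)$. It acts on formulas by replacing each $\alpha_i$ by $\alpha_{\pi i}$. We write $(i\,j)$ for transpositions.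

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $q\le p$ and $p\Vdash\varphi$, then $q\Vdash\varphi$.
\item[(b)] No condition forces both $\varphi$ and $\neg\varphi$, and every condition has an extension that forces one of them.
\item[(c)] If $p$ forces every member of $\Phi$, then $p\Vdash\bigwedge\Phi$.
\item[(d)] $p\Vdash\varphi$ iff $\pi p\Vdash\pi\varphi$.
\item[(e)] The map $\varphi\mapsto\{p:p\Vdash\varphi\}$ is a $\Sigma_1$ function on $L_\kappa$ with values in $L_\kappa$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction on $\varphi$: trees, domains and stems grow, and $\le$ is transitive. (b) follows from $p\le p$ and the definition of $p\Vdash\neg\varphi$. (c) By (a) and (b), no $q\le p$ forces $\neg\varphi$ for any $\varphi\in\Phi$. (d) Induction on $\varphi$, since $\pi$ is an automorphism. (e) $\Sigma_1$-recursion; the quantifier ``no $q\le p$'' is bounded because $\mathbb P\in L_\kappa$.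
\end{proof}

\subsection*{What a formula can see}

\begin{lemma}\label{lem:equiv}
If $\mathrm{supp}\,\varphi\subseteq F$, $\mathrm{rk}\,\varphi\le\gamma$ and $p\sim_{\gamma,F}p'$, then $p\Vdash\varphi$ iff $p'\Vdash\varphi$.
\end{lemma}

\begin{proof}
Induction on $\varphi$, for all $\gamma$. Atoms depend only on the tree and the stems in $F$, and the disjuncts of $\bigvee\Phi$ have support in $F$ and rank $\le\gamma$. Let $\varphi=\neg\psi$ and $\gamma'=\mathrm{rk}\,\psi$. By symmetry it suffices to show that if some $q'\le p'$ forces $\psi$, then some $q\le p$ does. Since $\gamma'+1\le\gamma$ we have $p'\sim_{\gamma'+1,F}p$, so Lemma~\ref{lem:ext} gives $q\le p$ with $q\sim_{\gamma',F}q'$, and $q\Vdash\psi$ by induction.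
\end{proof}

In the arguments below we assemble a condition from pieces of several others and need to know what it forces. The tool is monotonicity modulo $\sim$.

\begin{definition}
For $\gamma<\kappa$ and finite $H\subset\omega$, write $u\le_{\gamma,H}r$ if $H\subseteq\mathrm{dom}\,r\cap\mathrm{dom}\,u$, $T^r\subseteq T^u$, $h^r(\sigma)\equiv_{\omega(\gamma+1)}h^u(\sigma)$ for all $\sigma\in T^r$, and $u(j)$ freshly extends $r(j)$ over $T^r$ for all $j\in H$.
\end{definition}

\begin{lemma}[Transfer]\label{lem:transfer}
If $u\le_{\gamma,H}r$, $\mathrm{supp}\,\varphi\subseteq H$, $\mathrm{rk}\,\varphi\le\gamma$ and $r\Vdash\varphi$, then $u\Vdash\varphi$.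
\end{lemma}

\begin{proof}
Let $\Theta=\omega(\gamma+1)$. Obtain $r_0,u_0$ from $r,u$ by changing all tags $\ge\Theta$ to $\infty$, keeping only the indices in $H$ active, and taking $\emptyset$ as limit node. These are conditions: if a node keeps a tag below $\Theta$, so do all nodes above it. We have $r_0\sim_{\gamma+1,H}r$, $u_0\sim_{\gamma+1,H}u$ and $u_0\le r_0$, since the truncated tags are equal on $T^r$. Lemma~\ref{lem:ext} gives $r'\le r$ with $r'\sim_{\gamma,H}u_0$. Then $r'\Vdash\varphi$, and two applications of Lemma~\ref{lem:equiv} give $u_0\Vdash\varphi$ and $u\Vdash\varphi$.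
\end{proof}

\subsection*{Generics}
A set $D\subseteq\mathbb P$ is \emph{dense below $q$} if every $q'\le q$ has an extension in $D$, and \emph{dense} if every condition has. A sequence $g(0)\ge g(1)\ge\cdots$ of conditions is \emph{generic} if for every dense $D\in L_\kappa$ there is $l$ with $g(l)\in D$. As $L_\kappa$ is countable, every condition $q$ has a generic \emph{through} it, that is, with $g(0)=q$. If $D\in L_\kappa$ is dense below some $g(l_0)$, then again some $g(l)$ is in $D$: the union of $D$ with the set of conditions that have no common extension with $g(l_0)$ is dense and in $L_\kappa$, and every $g(l)$ has a common extension with $g(l_0)$. A generic $g$ determines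
\[
T=\bigcup_lT^{g(l)},\quad h=\bigcup_lh^{g(l)},\quad\alpha_i=\bigcup\{g(l)(i):i\in\mathrm{dom}\,g(l)\},\quad\beta=\bigcup_lb^{g(l)},
\]
and a formula is \emph{true in $g$} if it holds of $T$ and the $\alpha_i$, with $\neg$ and $\bigvee$ read in the usual way.

\begin{lemma}\label{lem:paths}
Let $g$ be generic.
\begin{itemize}
\item[(a)] Every $i\in\omega$ is active in some $g(l)$, and $\beta,\alpha_0,\alpha_1,\dots$ are pairwise distinct infinite paths of $T$.
\item[(b)] For every $n$, all but finitely many $\alpha_j$ extend $\beta{\restriction}n$.
\end{itemize}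
\end{lemma}

\begin{proof}
(a) Let $i\ne j$ in $\omega\cup\{*\}$ and $n\in\omega$. The computable set of conditions $p$ with $i,j\in\mathrm{dom}\,p\cup\{*\}$, with $p(i),p(j)$ incomparable and of length $\ge n$, is dense. Indeed, activate by (E1), lengthen by (E3), and then apply (E3) to $i$ and $j$ with entries $m\ne m'$ larger than all numbers occurring in $T^p$. If $p(i)^\frown m\subseteq p(j)^\frown m'$, the two are not equal, so $p(i)^\frown m\subseteq p(j)$ and $p(i)^\frown m\in T^p$, contrary to the choice of $m$; the same holds with $i,j$ exchanged.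

(b) Take $l$ with $|b^{g(l)}|\ge n$. If $j\notin\mathrm{dom}\,g(l)$, all later stems at $j$ extend $g(l)(j)=b^{g(l)}$.
\end{proof}

\begin{lemma}[Truth]\label{lem:truth}
For generic $g$, a formula $\varphi$ is true in $g$ iff $g(l)\Vdash\varphi$ for some $l$, and then for all large $l$. In particular, if $q\Vdash\varphi$, then $\varphi$ is true in every generic through $q$.
\end{lemma}

\begin{proof}
Induction on $\varphi$. For atoms this is the definition of $T$ and $\alpha_i$, and a disjunction is true or forced iff a disjunct is. If $\neg\varphi$ is true, then no $g(l)$ forces $\varphi$, by induction; the set of conditions forcing $\varphi$ or $\neg\varphi$ is dense and in $L_\kappa$, so some $g(l)$ forces $\neg\varphi$. If $g(l)\Vdash\neg\varphi$ and $\varphi$ were true, then some $g(l')$ would force $\varphi$, and $g(\max(l,l'))$ would force both.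
\end{proof}

The language has no symbol for $h$, but in a generic tree standard tags can be read off as ranks of nodes. For $\eta<\kappa$ define formulas with empty support, by $\Sigma_1$-recursion on $\eta$:
\[
\mathrm{Rk}_{\sigma,\eta}=(\sigma\in T)\wedge\bigwedge_{\xi<\eta}\bigvee_{m\in\omega}\mathrm{Rk}_{\sigma^\frown m,\xi}.
\]

\begin{lemma}\label{lem:rank}
For generic $g$, $\sigma\in T$ and $\eta<\kappa$: $\mathrm{Rk}_{\sigma,\eta}$ is true in $g$ iff $h(\sigma)\ge\eta$.
\end{lemma}

\begin{proof}
Induction on $\eta$, for all $\sigma$. Let $h(\sigma)\ge\eta$ and $\xi<\eta$, and take $l_0$ with $\sigma\in T^{g(l_0)}$. By (E2), the conditions in which $\sigma$ has a child with tag $\xi$ are dense below $g(l_0)$. So $\sigma$ has a child $\tau\in T$ with $h(\tau)=\xi$, and $\mathrm{Rk}_{\tau,\xi}$ is true by induction. Conversely, let $\mathrm{Rk}_{\sigma,\eta}$ be true. For each $\xi<\eta$ some child $\tau\in T$ has $h(\tau)\ge\xi$ by induction, and therefore $h(\sigma)>\xi$. If $h(\sigma)<\eta$, then $h(\sigma)$ is standard and $\xi=h(\sigma)$ gives a contradiction.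
\end{proof}

\subsection*{A generic that preserves admissibility}
To verify choice we must collect, for all $n$ at once, definitions of solutions of $A(n,\cdot)$, and bound them inside $L_\kappa$. Whether a definition gives a solution depends on $g$, so we need collection in $L_\kappa[g]$. By (F2), $g$ is generic iff it is descending and $\forall D\in\mathrm{HYP}\,(D\text{ dense}\to\exists l\,g(l)\in D)$. By (F5) this is a lightface $\Sigma^1_1$ class, and it is nonempty. By (F4) and (F3),
\begin{quote}
\emph{fix a generic $g$ with $\omega_1^g=\kappa$, so that $L_\kappa[g]$ is admissible.}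
\end{quote}
From now on $T,h,\alpha_i,\beta$ and ``true'' refer to this $g$ unless another generic is named. The truth value of a formula is a $\Sigma_1$ function over $L_\kappa[g]$, by $\Sigma_1$-recursion with parameter $g$.

\section{The model and the failure of $\mathsf{ABW}$}\label{sec:model}

A \emph{name} is a function $\nu\in L_\kappa$ from $\omega$ to formulas such that $\mathrm{supp}\,\nu=\bigcup_k\mathrm{supp}\,\nu(k)$ is finite. Being a name is $\Delta_1$ over $L_\kappa$. Let $\mathrm{rk}\,\nu=\sup_k\mathrm{rk}\,\nu(k)<\kappa$, $(\pi\nu)(k)=\pi(\nu(k))$, $\mathrm{val}(\nu)=\{k:\nu(k)\text{ is true}\}$, and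
\[
M=\{\mathrm{val}(\nu):\nu\text{ is a name}\}.
\]
Let $B(\vec n,\vec X)$ be arithmetic, written with $\neg,\vee,\exists$, and let $\vec\nu$ be names, one for each set variable. The formula $B[\vec n,\vec\nu]$ arises as follows: an atom $t\in X$ becomes $\nu(k)$, where $\nu$ is the name assigned to $X$ and $k$ is the value of the term $t$; a false numerical atom becomes $\bigvee\emptyset$ and a true one $\neg\bigvee\emptyset$; and $\exists a$ becomes the disjunction over $a\in\omega$. By induction on $B$:
\begin{itemize}
\item in every generic, $B[\vec n,\vec\nu]$ is true iff $B$ holds of $\vec n$ and the values of $\vec\nu$ in that generic;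
\item its support is contained in the union of the supports of $\vec\nu$, and its rank is less than $\rho+\omega$, where $\rho$ is the largest rank of the $\vec\nu$;
\item $\pi(B[\vec n,\vec\nu])=B[\vec n,\pi\vec\nu]$, and $(\vec n,\vec\nu)\mapsto B[\vec n,\vec\nu]$ is $\Sigma_1$ over $L_\kappa$.
\end{itemize}
Hence $k\mapsto B[k,\vec n,\vec\nu]$ is a name, by $\Sigma_1$-replacement, and $M$ is an $\omega$-model of $\mathsf{ACA}_0$. We have $T\in M$, by the name with empty support that assigns the atom $\sigma\in T$ to the code of $\sigma$, and $\mathrm{gr}(\alpha_i)\in M$, by the name $\langle a,b\rangle\mapsto\bigvee\{\sigma\subset\alpha_i:|\sigma|>a,\ \sigma(a)=b\}$. Let $\mathrm{Eq}(\nu,\mu)=B[\nu,\mu]$ for $B(X,Y)=\forall k\,(k\in X\leftrightarrow k\in Y)$.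

By (E2) and genericity, every node of $T$ tagged $\infty$ has infinitely many children tagged $\infty$, so $T$ has uncountably many paths. The model sees only the $\alpha_i$.

\begin{lemma}\label{lem:omit}
If $x\in[T]$ and $\mathrm{gr}(x)\in M$, then $x=\alpha_i$ for some $i$. Hence $\mathrm{gr}(\beta)\notin M$.
\end{lemma}

\begin{proof}
Let $\mathrm{gr}(x)=\mathrm{val}(\nu)$ and $F=\mathrm{supp}\,\nu$, and suppose $x\ne\alpha_i$ for all $i\in F$. As $F$ is finite, there is a nonempty $\xi\subset x$ that is an initial segment of no $\alpha_i$ with $i\in F$. Let $\psi$ be the translation of ``$X$ is the graph of a path of $Y$ extending $\xi$'' at $\nu$ and the name for $T$. Its support is in $F$; let $\gamma$ be its rank and $\Theta=\omega(\gamma+1)$. Since $\psi$ is true, there is $q=g(l)\Vdash\psi$ with $F\subseteq\mathrm{dom}\,q$ and $\xi\in T^q$. For $i\in F$ we have $q(i)\subset\alpha_i$, so $q(i)\not\supseteq\xi$.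

We lower the tags above $\xi$. Let $q'$ have tree $T^q$, active indices $F$ with the stems of $q$, limit node $\emptyset$, and
\[
h^{q'}(\sigma)=\begin{cases}h^q(\sigma)&\text{if }h^q(\sigma)<\Theta,\\ \infty&\text{if }h^q(\sigma)\ge\Theta\text{ and }\sigma\not\supseteq\xi,\\ \Theta+\mathrm{ht}_{T^q}(\sigma)&\text{if }h^q(\sigma)\ge\Theta\text{ and }\sigma\supseteq\xi.\end{cases}
\]
Let $\sigma\subsetneq\tau$. In the first case for $\sigma$, both tags are unchanged; in the second there is nothing to check; in the third, $\tau\supseteq\xi$, so its tag is below $\Theta$ or is $\Theta+\mathrm{ht}_{T^q}(\tau)$. The root and the stems do not extend $\xi$, so they keep the tag $\infty$. Thus $q'$ is a condition and $q'\le_{\gamma,F}q$, and Lemma~\ref{lem:transfer} gives $q'\Vdash\psi$. In a generic through $q'$ the tree has a path through $\xi$. But $h^{q'}(\xi)$ is standard, so the tags along this path from $\xi$ on form an infinite descending sequence of ordinals, which is impossible. The last claim follows from Lemma~\ref{lem:paths}(a).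
\end{proof}

Finite support is essential here: with infinite support allowed, $\mathrm{gr}(\beta)$ would have the name saying that $\langle a,b\rangle\in\mathrm{gr}(\alpha_j)$ for all large $j$.

\begin{proposition}\label{prop:fail}
$\mathsf{ABW}$ fails in $M$ for the $\Pi^0_2$ predicate ``$X$ is the graph of a path of $T$''.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:omit} the solutions in $M$ are the sets $\mathrm{gr}(\alpha_i)$, and there are infinitely many. By Lemma~\ref{lem:paths}(b) they converge to $\mathrm{gr}(\beta)$ in Cantor space, because membership of $\langle a,b\rangle$ in $\mathrm{gr}(x)$ depends only on $x(a)$. If $Z\in M$ were an accumulation point, each of its neighborhoods would contain infinitely many $\mathrm{gr}(\alpha_i)$, and so $Z=\mathrm{gr}(\beta)\notin M$.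
\end{proof}

\section{Finite choice in $M$}\label{sec:choice}

\subsection*{The smallest case}
Let $\sigma_0,\sigma_1,\dots$ be a computable sequence of strings and let $A(n,X)$ say that $X$ is the graph of a path of $T$ extending $\sigma_n$. Suppose that each $\sigma_n$ lies on at least one and finitely many $\alpha_j$. This is the dangerous kind of instance: a choice sequence with infinitely many different $\alpha_j$ would define $\beta$. The formula
\[
\chi=\neg\bigvee_n\neg\bigvee_m\neg\bigvee_{j\ge m}(\sigma_n\subset\alpha_j)
\]
is true, so some $p=g(l_0)$ forces it. We claim that $\sigma_n\subset\alpha_i$ implies $i\in\mathrm{dom}\,p$. Otherwise take $q=g(l)\le p$ with $i\in\mathrm{dom}\,q$ and $\sigma_n\subseteq q(i)$. By Lemma~\ref{lem:reloc}, $q^+\le p$, so $\chi$ is true in every generic through $q^+$. But in such a generic every path with index $j\notin\mathrm{dom}\,q$ extends $q^+(j)=q(i)\supseteq\sigma_n$, so $\chi$ is false. This proves the claim, and $X_n=\mathrm{gr}(\alpha_c)$, for the least $c\in\mathrm{dom}\,p$ with $\sigma_n\subset\alpha_c$, is a choice sequence arithmetic in finitely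 many $\alpha_c$.

The point is that one condition $p$ forces finiteness for all $n$, and $p$ cannot tell a path with inactive index from $\beta$. The general case has three new features. First, ``finitely many solutions in $M$'' quantifies over all names and is not a formula; we restrict it to a set $N\in L_\kappa$ of names. Second, a solution $\mathrm{val}(\nu)$ may mention $\alpha_i$ with $i\notin\mathrm{dom}\,p$ harmlessly, as $\{\alpha_i(0)\}$ does. Relocation still yields many copies of $\nu$ that are solutions, but the conclusion is now that two copies coincide, and from this we show that $\mathrm{val}(\nu)$ does not depend on how $\alpha_i$ continues. Third, we must write down a name for $\mathrm{val}(\nu)$ without $\alpha_i$, and it must again lie in $N$ so that the step can be repeated. We begin with the third point.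

\subsection*{Describing a condition by a formula}
The natural definition of $\mathrm{val}(\nu)$ without $\alpha_i$ is: $k$ is in the set if some $r$ forces $\nu(k)$ and the generic looks like an extension of $r$ as far as $T$, the tags up to the rank of $\nu$, and the remaining paths are concerned. This last property is expressible. For $\gamma<\kappa$, $\Theta=\omega(\gamma+1)$, a condition $r$ and $H\subseteq\mathrm{dom}\,r$, let $K_r^{H,\gamma}$ be the conjunction of
\begin{itemize}
\item[(1)] $\sigma\in T$ for $\sigma\in T^r$, and $r(c)\subset\alpha_c$ for $c\in H$;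
\item[(2)] $\neg(\rho\subset\alpha_c)$ for $c\in H$ and $\rho\in T^r$ with $\rho\not\subseteq r(c)$;
\item[(3)] for $\sigma\in T^r$: $\mathrm{Rk}_{\sigma,\eta}\wedge\neg\mathrm{Rk}_{\sigma,\eta+1}$ if $h^r(\sigma)=\eta<\Theta$, and $\mathrm{Rk}_{\sigma,\Theta}$ if $h^r(\sigma)\ge\Theta$.
\end{itemize}
Its support is in $H$. The map $(r,H,\gamma)\mapsto K_r^{H,\gamma}$ is $\Sigma_1$ over $L_\kappa$, since the identification of the ordinals $\le\Theta$ with elements of $\mathbb L$ is an element of $L_\kappa$ obtained from $\Theta$ by a $\Sigma_1$ function.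

\begin{lemma}\label{lem:K}
\begin{itemize}
\item[(a)] If $H\subseteq\mathrm{dom}\,g(l)$, then $K_{g(l)}^{H,\gamma}$ is true.
\item[(b)] If $K_r^{H,\gamma}$ is true, then $g(l)\le_{\gamma,H}r$ for all large $l$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $r=g(l)$. The clauses (1) hold by definition of $T$ and $\alpha_c$. If $\rho\in T^r$ and $\rho\subset\alpha_c$, then $\rho\subseteq g(l')(c)$ for some $l'\ge l$, and freshness gives $\rho\subseteq r(c)$; this is (2). The clauses (3) hold by Lemma~\ref{lem:rank}, as $h{\restriction}T^r=h^r$.

(b) By (1), for large $l$ the condition $s=g(l)$ has $H\subseteq\mathrm{dom}\,s$, $T^r\subseteq T^s$ and $s(c)\supseteq r(c)$ for $c\in H$. If $\rho\in T^r$ and $\rho\subseteq s(c)$, then $\rho\subset\alpha_c$, so $\rho\subseteq r(c)$ by (2). Let $\sigma\in T^r$, so $h^s(\sigma)=h(\sigma)$. If $h^r(\sigma)=\eta<\Theta$, then $\eta\le h(\sigma)<\eta+1$ by (3) and Lemma~\ref{lem:rank}, so $h(\sigma)=\eta$. If $h^r(\sigma)\ge\Theta$, then $h(\sigma)\ge\Theta$.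
\end{proof}

\subsection*{A closed set of names}
Finitely many set parameters from $M$ can be joined into one. Fix a name $\zeta$ for the parameter. For a name $\nu$ let $\gamma(\nu)=\max(\mathrm{rk}\,\nu,\mathrm{rk}\,\zeta)+\omega$. For a name $\nu$, a condition $t$ and $H\subseteq\mathrm{dom}\,t$, let $\Phi(\nu,H,t)$ be the function
\[
k\ \longmapsto\ \bigvee\{K_r^{H,\gamma(\nu)}:r\le t,\ r\Vdash\nu(k)\}.
\]
By Lemma~\ref{lem:basic}(e) and $\Sigma_1$-replacement, $\Phi$ is a $\Sigma_1$ function over $L_\kappa$, and $\Phi(\nu,H,t)$ is a name with support in $H$.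

\begin{lemma}[Bounding]\label{lem:bound}
Let $C(n,X,Z)$ be arithmetic, and suppose that for every $n$ some $X\in M$ satisfies $C(n,X,\mathrm{val}(\zeta))$. Then there is a sequence $\langle\mu_e\rangle_{e\in\omega}\in L_\kappa$ of names whose range $N$ has these properties: for every $n$ there is $\nu\in N$ with $C[n,\nu,\zeta]$ true; and if $\nu\in N$, then $\pi\nu\in N$ and $\Phi(\nu,H,t)\in N$ for all finite permutations $\pi$, conditions $t$ and $H\subseteq\mathrm{dom}\,t$.
\end{lemma}

\begin{proof}
For every $n$ there is $\eta<\kappa$ such that some name $\nu\in L_\eta$ makes $C[n,\nu,\zeta]$ true. This relation of $n$ and $\eta$ is $\Sigma_1$ over $L_\kappa[g]$, so $\Sigma_1$-collection there bounds the witnesses by an ordinal $\eta_0$ of $L_\kappa[g]$, and $\eta_0<\kappa$ by (F3). Now work in $L_\kappa$. Let $N_0$ be the set of names in $L_{\eta_0}$, which exists by $\Delta_1$-separation, and let $N_{k+1}$ consist of $N_k$ and all $\pi\nu$ and $\Phi(\nu,H,t)$ with $\nu\in N_k$. The triples $(\pi,H,t)$ range over an element of $L_\kappa$, so $N_{k+1}$ is obtained from $N_k$ by $\Sigma_1$-replacement,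 and $\langle N_k\rangle_k\in L_\kappa$ by $\Sigma_1$-recursion. Let $N=\bigcup_kN_k$ and enumerate it by (F2).
\end{proof}

This is the only use of $\omega_1^g=\kappa$. Without the bound $\eta_0$, the disjunctions over $N$ that follow would not be formulas.

\subsection*{The condition that forces finiteness}
Let $A(n,X,Z)$ be arithmetic, and suppose that for each $n$ the predicate $A(n,\cdot,\mathrm{val}(\zeta))$ has at least one and only finitely many solutions in $M$. Write $\theta_n(\nu)=A[n,\nu,\zeta]$, and take $\langle\mu_e\rangle_e$ and $N$ from Lemma~\ref{lem:bound} with $C=A$. Let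
\[
\chi_{n,m}=\neg\bigvee_{e_0,\dots,e_m}\Big(\bigwedge_{x\le m}\theta_n(\mu_{e_x})\wedge\bigwedge_{x<y\le m}\neg\,\mathrm{Eq}(\mu_{e_x},\mu_{e_y})\Big),\qquad\chi=\neg\bigvee_n\neg\bigvee_m\chi_{n,m}.
\]
These are formulas, possibly of infinite support; $\chi_{n,m}$ says that at most $m$ solutions of the $n$-th instance have names in $N$. By the finiteness hypothesis $\chi$ is true. Fix $p=g(l_0)\Vdash\chi$ with $\mathrm{supp}\,\zeta\subseteq\mathrm{dom}\,p$.

\begin{lemma}[Elimination]\label{lem:elim}
Let $H\supseteq\mathrm{dom}\,p$ be finite, $i\notin H$ and $F=H\cup\{i\}$. Let $\nu\in N$ have $\mathrm{supp}\,\nu\subseteq F$, and let $\theta_n(\nu)$ be true. Then $\mathrm{val}(\nu)=\mathrm{val}(\nu^*)$ for some $\nu^*\in N$ with $\mathrm{supp}\,\nu^*\subseteq H$.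
\end{lemma}

\begin{proof}
Let $\gamma=\gamma(\nu)$ and $\Theta=\omega(\gamma+1)$. For $j\notin F$ let $\nu^j=(i\,j)\nu\in N$, the name $\nu$ with $\alpha_j$ in place of $\alpha_i$; its support is in $H\cup\{j\}$. For distinct $j,j'\notin F$,
\begin{equation}\label{eq:perm}
(i\,j)\nu^j=\nu,\qquad(i\,j)\nu^{j'}=\nu^{j'},\qquad(i\,j)\zeta=\zeta,
\end{equation}
the last because $\mathrm{supp}\,\zeta\subseteq H$. The formulas $\nu(k)$, $\neg\nu(k)$, $\theta_n(\nu)$ and $\mathrm{Eq}(\nu,\nu^j)$ have rank $\le\gamma$, and $\mathrm{supp}\,\theta_n(\nu)\subseteq F$. Fix $q=g(l)\le p$ with $F\subseteq\mathrm{dom}\,q$ and $q\Vdash\theta_n(\nu)$.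

A \emph{twin} for a condition $t$ with $F\subseteq\mathrm{dom}\,t$ is a pair $(w,j')$ such that $j'\notin F$, $F\cup\{j'\}\subseteq\mathrm{dom}\,w$, $T^w=T^t$, $h^w=h^t$, $w(c)=t(c)$ for $c\in F$, and $w\Vdash\mathrm{Eq}(\nu,\nu^{j'})$. So the tree of $t$ has a node $w(j')$ such that a second path started there is forced to give $\nu$ the same value as $\alpha_i$ does. The set $D$ of conditions with a twin is in $L_\kappa$ by Lemma~\ref{lem:basic}(e).

\medskip\noindent\emph{Step 1: $D$ is dense below $q$.} Let $q_0\le q$, and let $q_0^+$ be $q_0$ with limit node $q_0(i)$. Since $i\notin\mathrm{dom}\,p$, Lemma~\ref{lem:reloc} gives $q_0^+\le p$, so $q_0^+\Vdash\chi$. Then $q_0^+$ does not force $\neg\bigvee_m\chi_{n,m}$, so there are $q_1\le q_0^+$ and $m$ with $q_1\Vdash\chi_{n,m}$. Having learned the bound $m$, we create $m+1$ copies of $\alpha_i$: let $q_2\le q_1$ result from activating distinct indices $j_0,\dots,j_m\notin\mathrm{dom}\,q_1$ by (E1). These indices are not in $\mathrm{dom}\,q_0\supseteq F$. For every $q'\le q_2$ we have $q'\le q_0^+$, so $T^{q_0}\subseteq T^{q'}$, $h^{q'}{\restriction}T^{q_0}=h^{q_0}$,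 and
\begin{equation}\label{eq:fresh}
\begin{gathered}
q'(c)\text{ freshly extends }q_0(c)\text{ over }T^{q_0}\text{ for }c\in\mathrm{dom}\,q_0,\\
q'(j_x)\text{ freshly extends }q_0^+(j_x)=q_0(i)\text{ over }T^{q_0}\text{ for }x\le m.
\end{gathered}
\end{equation}

Each copy gives a solution. The condition $(i\,j_x)q_2$ has stem $q_2(j_x)$ at $i$ and $q_2(c)$ at $c\in H$, so $(i\,j_x)q_2\le_{\gamma,F}q_0$ by \eqref{eq:fresh}. As $q_0\Vdash\theta_n(\nu)$, Lemma~\ref{lem:transfer} gives $(i\,j_x)q_2\Vdash\theta_n(\nu)$, and applying $(i\,j_x)$ gives $q_2\Vdash\theta_n(\nu^{j_x})$.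

Two copies can be forced equal. If no extension of $q_2$ forced any $\mathrm{Eq}(\nu^{j_x},\nu^{j_y})$ with $x<y\le m$, then $q_2$ would force all their negations. As the names $\nu^{j_x}$ are in $N$, Lemma~\ref{lem:basic}(c) shows that $q_2$ would force a disjunct of the disjunction negated in $\chi_{n,m}$, although $q_2\Vdash\chi_{n,m}$. (In particular $m\ge1$.) So there are $q_3\le q_2$ and distinct $j,j'$ among the $j_x$ with $q_3\Vdash\mathrm{Eq}(\nu^j,\nu^{j'})$.

We return below $q_0$ by giving the stem of $j$ back to $i$ and restoring the limit node. Let $t$ have the tree and tags of $q_3$, $\mathrm{dom}\,t=\mathrm{dom}\,q_0$, $t(i)=q_3(j)$, $t(c)=q_3(c)$ for the other $c\in\mathrm{dom}\,q_0$, and $b^t=b^{q_0}$. The node $b^{q_0}$ has tag $\infty$ in $q_3$, so $t$ is a condition, and $t\le q_0$ by \eqref{eq:fresh}, since inactive indices have stem $b^{q_0}$ in both. Let $w=(i\,j)q_3$. It has the tree and tags of $t$, $F\cup\{j'\}\subseteq\mathrm{dom}\,w$, $w(i)=q_3(j)=t(i)$, and $w(c)=q_3(c)=t(c)$ for $c\in H$. By \eqref{eq:perm}, $w\Vdash\mathrm{Eq}(\nu,\nu^{j'})$. So $(w,j')$ is a twin for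 $t$.

\medskip\noindent\emph{Step 2: the name $\nu^*$.} By Step 1 some $t=g(l)$ has a twin $(w,j')$. Let $\nu^*=\Phi(\nu,H,t)\in N$. If $\nu(k)$ is true, some $r=g(l')\le t$ forces it, and $K_r^{H,\gamma}$ is true by Lemma~\ref{lem:K}(a); so $\nu^*(k)$ is true.

Conversely, suppose that $r\le t$, $r\Vdash\nu(k)$ and $K_r^{H,\gamma}$ is true, but $\nu(k)$ is false. Take $s=g(l')\le t$ with $s\Vdash\neg\nu(k)$ and, by Lemma~\ref{lem:K}(b), $s\le_{\gamma,H}r$. The conditions $r$ and $s$ may disagree about the stem at $i$. We put both stems and the twin node into one condition, under three different indices. Choose distinct $a,a'\notin F\cup\{j'\}$ and define $u$ by $T^u=T^s$, $b^u=\emptyset$, $\mathrm{dom}\,u=H\cup\{a,a',j'\}$,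
\[
u(c)=s(c)\ \ (c\in H),\qquad u(a)=r(i),\qquad u(a')=s(i),\qquad u(j')=w(j'),
\]
with $h^u(\sigma)=h^s(\sigma)$ if this is below $\Theta$ and $h^u(\sigma)=\infty$ otherwise. The truncated tags obey the tag rule as in Lemma~\ref{lem:transfer}, and all stems get tag $\infty$: the nodes $s(c)$ and $s(i)$ have tag $\infty$ in $s$; the node $w(j')\in T^t$ has tag $\infty$ in $w$, hence in $t$ and $s$; and $r(i)\in T^r\subseteq T^s$ has tag $\infty$ in $r$, hence a tag $\ge\Theta$ in $s$. So $u$ is a condition. Since $h^u\equiv_\Theta h^s$ on $T^s$, the tags of $u$ agree below $\Theta$ with those of $s$, of $r$ and of $w$ on their trees, which are all contained in $T^u$. In the four applications of Lemma~\ref{lem:transfer} that follow, only stems remain to be compared. Note that $(i\,a)u$ has stem $r(i)$ at $i$, that $(i\,a')u$ has stem $s(i)$ at $i$, and that both have the stems of $u$ on $H\cup\{j'\}$.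
\begin{enumerate}
\item $(i\,a')u\le_{\gamma,F}s$, as the stems on $F$ are equal. So $(i\,a')u\Vdash\neg\nu(k)$, that is, $u\Vdash\neg\nu^{a'}(k)$.
\item $(i\,a)u\le_{\gamma,F}r$: on $H$ use $s\le_{\gamma,H}r$, and the stems at $i$ are equal. So $u\Vdash\nu^a(k)$.
\item $(i\,a)u\le_{\gamma,F\cup\{j'\}}w$: for $c\in H$, $s(c)$ freshly extends $t(c)=w(c)$ over $T^t=T^w$ because $s\le t$; $r(i)$ freshly extends $t(i)=w(i)$ over $T^t$ because $r\le t$; the stems at $j'$ are equal. So $(i\,a)u\Vdash\mathrm{Eq}(\nu,\nu^{j'})$, and $u\Vdash\mathrm{Eq}(\nu^a,\nu^{j'})$ by \eqref{eq:perm}.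
\item $(i\,a')u\le_{\gamma,F\cup\{j'\}}w$: as in (3), except that at $i$ the stem $s(i)$ freshly extends $t(i)$ over $T^t$ because $s\le t$. So $u\Vdash\mathrm{Eq}(\nu^{a'},\nu^{j'})$.
\end{enumerate}
In a generic through $u$, the names $\nu^a$ and $\nu^{a'}$ have the same value as $\nu^{j'}$, yet $k$ belongs to the value of $\nu^a$ and not to that of $\nu^{a'}$. This contradiction shows $\mathrm{val}(\nu^*)=\mathrm{val}(\nu)$.
\end{proof}

The hypothesis $i\notin\mathrm{dom}\,p$ cannot be dropped: if $A(n,X)$ says $X=Z$ and $\zeta$ is the name for $\mathrm{gr}(\alpha_i)$, then by the proof of Lemma~\ref{lem:omit} every name for the solution has $i$ in its support.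

\begin{proposition}\label{prop:choice}
$M\models\text{finite-}\Sigma^1_1\text{-}\mathsf{AC}_0$.
\end{proposition}

\begin{proof}
Keep the notation above and fix $n$. There is $\nu\in N$ with $\theta_n(\nu)$ true. Among all such $\nu$ and all finite $F\supseteq\mathrm{dom}\,p\cup\mathrm{supp}\,\nu$ choose a pair with $|F|$ minimal. If some $i\in F$ were not in $\mathrm{dom}\,p$, Lemma~\ref{lem:elim} with $H=F\setminus\{i\}$ would give a pair $(\nu^*,H)$ with $|H|<|F|$. So $F=\mathrm{dom}\,p$. Thus, with $E=\{e:\mathrm{supp}\,\mu_e\subseteq\mathrm{dom}\,p\}\in L_\kappa$, for every $n$ there is $e\in E$ with $\theta_n(\mu_e)$ true. The function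
\[
\langle n,k\rangle\ \longmapsto\ \bigvee_{e\in E}\Big(\theta_n(\mu_e)\wedge\bigwedge_{e'\in E,\ e'<e}\neg\theta_n(\mu_{e'})\wedge\mu_e(k)\Big)
\]
is in $L_\kappa$ and has support in the finite set $\mathrm{dom}\,p$, so it is a name. Its value codes the sequence $\langle X_n\rangle_n$ with $X_n=\mathrm{val}(\mu_e)$ for the least $e\in E$ such that $\theta_n(\mu_e)$ is true, and each $X_n$ solves the $n$-th instance.
\end{proof}

Propositions~\ref{prop:fail} and~\ref{prop:choice} prove Theorem~\ref{thm:A}.

\section{$\Delta^1_1$ comprehension in $M$}\label{sec:delta}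

The scheme is the same: one condition $p$ forces the hypothesis for all $n$, and the formulas $K_r$ turn ``some $r$ forces a witness'' into a name with support in $\mathrm{dom}\,p$. No elimination is needed, since only the existence of a witness matters. What is new is that the amalgamated condition must extend $p$, so its tags cannot simply be truncated.

\begin{proposition}\label{prop:delta}
$M\models\Delta^1_1\text{-}\mathsf{CA}_0$.
\end{proposition}

\begin{proof}
Let $A(n,X,Z)$ and $B(n,X,Z)$ be arithmetic, let $\zeta$ name the parameter, and suppose that for every $n$ exactly one of $A(n,\cdot,\mathrm{val}(\zeta))$ and $B(n,\cdot,\mathrm{val}(\zeta))$ has a solution in $M$. Let $S$ be the set of $n$ for which the first has. Take $\langle\mu_e\rangle_e$ and $N$ from Lemma~\ref{lem:bound} with $C=A\vee B$. If $n\in S$, some $A[n,\mu_e,\zeta]$ is true, and if $n\notin S$, some $B[n,\mu_e,\zeta]$ is true. Let $\gamma<\kappa$ be the rank of the disjunction of all $A[n,\mu_e,\zeta]$ and $B[n,\mu_e,\zeta]$, and $\Theta=\omega(\gamma+1)$. The formula $\neg\bigvee_{n,e,e'}(A[n,\mu_e,\zeta]\wedge B[n,\mu_{e'},\zeta])$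 is true. Let $p=g(l_0)$ force it, with $\mathrm{supp}\,\zeta\subseteq\mathrm{dom}\,p$, and let $F=\mathrm{dom}\,p$. The function
\[
\lambda(n)=\bigvee\big\{K_r^{F,\gamma}:r\le p\text{ and }\exists e\,\big(\mathrm{supp}\,\mu_e\subseteq\mathrm{dom}\,r\text{ and }r\Vdash A[n,\mu_e,\zeta]\big)\big\}
\]
is a name with support in $F$. We show $\mathrm{val}(\lambda)=S$.

If $n\in S$ and $A[n,\mu_e,\zeta]$ is true, then $r=g(l)$ for large $l$ satisfies the requirements, and $K_r^{F,\gamma}$ is true by Lemma~\ref{lem:K}(a).

Conversely, let $r,e$ be as in the definition of $\lambda(n)$ with $K_r^{F,\gamma}$ true, and suppose $n\notin S$. Some $B[n,\mu_{e'},\zeta]$ is true. Take $s=g(l)\le p$ that forces it, with $\mathrm{supp}\,\mu_{e'}\subseteq\mathrm{dom}\,s$ and, by Lemma~\ref{lem:K}(b), $s\le_{\gamma,F}r$. Put $H_r=F\cup\mathrm{supp}\,\mu_e$ and $H_s=F\cup\mathrm{supp}\,\mu_{e'}$. The stems of $r$ and $s$ outside $F$ may conflict, so we move those of $r$ to unused indices: let $\pi$ be a finite permutation that fixes $F$ pointwise and maps $H_r\setminus F$ outside $H_s$. Define $u$ by $T^u=T^s$, $b^u=b^p$,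 $\mathrm{dom}\,u=H_s\cup\pi(H_r)$,
\[
u(c)=s(c)\ \ (c\in H_s),\qquad u(\pi j)=r(j)\ \ (j\in H_r\setminus F),
\]
and $h^u(\sigma)=\infty$ if $\sigma$ is an initial segment of a stem of $u$ (including $b^p$), and $h^u(\sigma)=h^s(\sigma)$ otherwise.

\emph{$u$ is a condition.} The stems lie in $T^s$ because $T^r,T^p\subseteq T^s$. The initial segments of stems form a subtree containing $\emptyset$; if $\sigma\subsetneq\tau$ and $\sigma$ is outside this subtree, so is $\tau$, and both have their tags from $s$.

\emph{$h^u\equiv_\Theta h^s$ on $T^s$.} If $\sigma\subseteq r(j)$, then $h^r(\sigma)=\infty$, so $h^s(\sigma)\ge\Theta$. If $\sigma\subseteq s(c)$ or $\sigma\subseteq b^p$, then $h^s(\sigma)=\infty$. Consequently also $h^u\equiv_\Theta h^r$ on $T^r$.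

\emph{$u\le p$.} For $c\in H_s$, $s(c)$ freshly extends $p(c)$ over $T^p$. For $j\in H_r\setminus F$, neither $j$ nor $\pi j$ is in $F$, so $p(\pi j)=b^p=p(j)$, and $r(j)$ freshly extends $p(j)$ over $T^p$. All other indices have stem $b^p$ in both conditions. Hence a node $\sigma\in T^p$ that is an initial segment of a stem of $u$ is an initial segment of a stem of $p$, and $h^p(\sigma)=\infty=h^u(\sigma)$; at the other nodes of $T^p$ we have $h^u=h^s=h^p$.

Now $u\le_{\gamma,H_s}s$, so $u\Vdash B[n,\mu_{e'},\zeta]$ by Lemma~\ref{lem:transfer}. Also $\pi^{-1}u\le_{\gamma,H_r}r$: at $c\in F$ the stem $s(c)$ freshly extends $r(c)$ over $T^r$, and at $j\in H_r\setminus F$ the stem is $u(\pi j)=r(j)$. So $\pi^{-1}u\Vdash A[n,\mu_e,\zeta]$, and $u\Vdash A[n,\pi\mu_e,\zeta]$ because $\pi\zeta=\zeta$. As $\pi\mu_e\in N$, the condition $u\le p$ forces a disjunct of the disjunction whose negation $p$ forces. This contradiction shows $n\in S$.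
\end{proof}

Propositions~\ref{prop:sigma2}, \ref{prop:fail}, \ref{prop:choice} and~\ref{prop:delta}, with the fact that $\omega$-models satisfy full induction, prove Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{BGS}
James S. Barnes, Jun Le Goh, Richard A. Shore,
\emph{Halin's Infinite Ray Theorems: Complexity and Reverse Mathematics: Version E},
arXiv:2308.14287 (2023).

\bibitem{Mos}
Moschovakis, \emph{Descriptive Set Theory}.

\bibitem{Sacks}
Sacks, \emph{Higher Recursion Theory}.

\end{thebibliography}
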